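# The endpoint orthonormal Strichartz estimate in one dimension

## The estimate in $L^2_tL^\infty_x$ and its exact range

Throughout, $d=1$, $U(t)=e^{it\partial_x^2}$ on $L^2(\mathbb R)$, and
$$\|F\|_{L^2_tL^\infty_x}=\Big(\int_{\mathbb R}\|F(t,\cdot)\|_{L^\infty}^2\,dt\Big)^{1/2}.$$
The letters $C,c>0$ denote absolute constants that may change from line to line. For a sequence $a\in c_0$ (that is, $a_n\to0$), $(a_n^*)_{n\ge1}$ is the decreasing rearrangement of $(|a_n|)$. We cut the positive integers into the blocks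
$$\Lambda_{-1}=\{1\},\qquad \Lambda_j=\{n:\ 2^{2^j}\le n<2^{2^{j+1}}\}\quad(j\ge0).$$

**Theorem 1.** For every $\alpha\in[1,2)$, all orthonormal systems $(f_n)$ in $L^2(\mathbb R)$ and all real $a\in\ell^\alpha$,
$$\Big\|\sum_{n} a_n|U(t)f_n|^2\Big\|_{L^2_tL^\infty_x}\le \frac{C}{\sqrt{2-\alpha}}\,\|a\|_{\ell^\alpha}.$$
More generally, for $a\in c_0$ the left side is at most $C\sum_{j\ge-1}2^{j/2}\|a^*\|_{\ell^2(\Lambda_j)}$.

**Theorem 2 (sharpness).** Let $D_N=\sup\big\|\sum_{n=1}^N|U(t)f_n|^2\big\|_{L^2_tL^\infty_x}$, the supremum being over orthonormal $f_1,\dots,f_N$. Then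
$$c\sqrt{N\log(1+N)}\le D_N\le C\sqrt{N\log(1+N)}\qquad(N\ge1).$$
Consequently:

* the best constant $C(\alpha)$ in the $\ell^\alpha$ estimate satisfies $c(2-\alpha)^{-1/2}\le C(\alpha)\le C(2-\alpha)^{-1/2}$ for $1\le\alpha<2$;
* among $\alpha\in[1,\infty]$, the estimate $\|\sum_n a_n|U(t)f_n|^2\|_{L^2_tL^\infty_x}\le C(\alpha)\|a\|_{\ell^\alpha}$ holds if and only if $\alpha<2$;
* the estimate fails even with $\ell^\alpha$ replaced by the Lorentz space $\ell^{2,1}$.

Both theorems rest on a statement about finitely many functions, with an explicit constant.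

**Theorem 3.** For all $N\ge 1$, all orthonormal $f_1,\dots,f_N\in L^2(\mathbb R)$ and all real $a_1,\dots,a_N$,
$$\Big\|\sum_{n=1}^N a_n|U(t)f_n|^2\Big\|_{L^2_tL^\infty_x}\le\Big[\tfrac{4}{\sqrt\pi}+\Big(\tfrac{2\log N+\sqrt2}{2\pi}\Big)^{1/2}\Big]\Big(\sum_{n\le N} a_n^2\Big)^{1/2}\le C\sqrt{\log(1+N)}\;\|a\|_{\ell^2}.$$

**What is being estimated.** A compact self-adjoint operator $\gamma_0=\sum a_n|f_n\rangle\langle f_n|$ has real eigenvalues $a_n$ and orthonormal eigenvectors $f_n$. Its density is $\rho(\gamma_0)(x)=\gamma_0(x,x)=\sum a_n|f_n(x)|^2$, and its Schatten norm is $\|\gamma_0\|_{\mathfrak S^\alpha}=\|a\|_{\ell^\alpha}$. For example, if $\gamma_0=|f\rangle\langle f|$ with $\|f\|=1$, then $\rho(\gamma_0)=|f|^2$ and every Schatten norm equals $1$. The evolved operator $U(t)\gamma_0U(t)^*$ has density $\sum a_n|U(t)f_n|^2$. So the estimate in Theorem 1 is a Strichartz estimate for densities of operators: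
$$\Big\|\sum_{n} a_n |U(t)f_n|^2\Big\|_{L^p_tL^q_x} \le C\,\|a\|_{\ell^\alpha} \tag{1}$$
with $p=2$, $q=\infty$. The point is that $C$ may not depend on $a$ or on the orthonormal system. The larger $\alpha$ is, the more one gains from orthogonality.

**Where the endpoint sits.** Frank–Lewin–Lieb–Seiringer and Frank–Sabin treat the pairs with $\frac2p+\frac1q=1$ and $1\le q<\infty$ (here $d=1$): (1) holds for $\alpha=\frac{2q}{q+1}$ and fails for larger $\alpha$. As $q\to\infty$ we have $p\to2$ and $\frac{2q}{q+1}\to2$. At the endpoint itself, Bez–Lee–Nakamura have, for every $\alpha<2$, the estimate with $L^2_t$ weakened to the Lorentz space $L^{2,\infty}_t$. Whether (1) holds with $p=2$, $q=\infty$, $\alpha<2$ is stated as an open question by Hadama and Yamamoto, "Probabilistic Strichartz estimates in Schatten classes and their applications to the Hartree equation", arXiv:2311.02713 (2023). We read it with a universal quantifier: is there a constant for *every* $\alpha\in[1,2)$?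 Theorem 1 says yes, and Theorem 2 gives the exact rate at which the constant blows up.

**The block norm.** The first blocks are $\{1\}$, $\{2,3\}$, $\{4,\dots,15\}$, $\{16,\dots,255\}$. The second half of Theorem 1 covers sequences outside every $\ell^\alpha$ with $\alpha<2$. Take $a_n=n^{-1/2}(\log(1+n))^{-s}$ with $s>1$. Since $\sum_{n\in\Lambda_j}\frac1n\le C2^j$ and $\log(1+n)\ge 2^j\log2$ on $\Lambda_j$ ($j\ge 0$), we get $\|a\|_{\ell^2(\Lambda_j)}\le C_s2^{j/2-js}$, so the block sum is at most a constant times $1+\sum_{j\ge 0} 2^{j(1-s)}<\infty$. On the other hand $\sum a_n^\alpha=\sum n^{-\alpha/2}(\log(1+n))^{-\alpha s}=\infty$ for every $\alpha<2$.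

**The space $\ell^{2,1}$.** Its norm is $\|a\|_{\ell^{2,1}}=\sum_n n^{-1/2}a_n^*$. If $a$ is the indicator of $\{1,\dots,N\}$, the norm lies between $\sqrt N$ and $2\sqrt N$. For $\alpha<2$ we have $\ell^\alpha\subset\ell^{2,1}$, because $a_n^*\le n^{-1/\alpha}\|a\|_{\ell^\alpha}$ and $\sum n^{-1/2-1/\alpha}<\infty$. So the last bullet of Theorem 2 excludes a natural improvement of Theorem 1.

## One function, and what the triangle inequality gives

For a single normalized $f$, $\||Uf|^2\|_{L^2_tL^\infty_x}=\|Uf\|_{L^4_tL^\infty_x}^2$, so the case $N=1$ is the usual Strichartz estimate $\|Uf\|_{L^4_tL^\infty_x}\lesssim\|f\|_{L^2}$. The triangle inequality then gives $\alpha=1$ at once, and $D_N\le N D_1$.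

Let us compute one example. For $f(x)=\pi^{-1/4}e^{-x^2/2}$ the Fourier transform of $U(t)f$ is $\pi^{-1/4}e^{-(1+2it)\xi^2/2}$. Hence $|U(t)f(x)|^2=(\pi(1+4t^2))^{-1/2}e^{-x^2/(1+4t^2)}$, and
$$\||Uf|^2\|_{L^2_tL^\infty_x}^2=\int_{\mathbb R}\frac{dt}{\pi(1+4t^2)}=\frac12 .$$
So $D_1\ge 2^{-1/2}>0$.

If (1) held at $\alpha=2$, we would have $D_N\lesssim\sqrt N$. Theorem 2 says that the truth is $\sqrt{N\log (1+N)}$: orthogonality gains almost the full factor $\sqrt N$ over the triangle inequality, but a logarithm remains. That logarithm is harmless for $\alpha<2$ and fatal for $\alpha=2$.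

## Duality and the operator $KK^*$

This section reduces Theorem 3 to splitting one operator into a piece with small operator norm and a piece with small Hilbert–Schmidt norm. We recall the facts we need.

* *Hilbert–Schmidt operators.* $\|T\|_2^2=\sum_n\|Te_n\|^2$ for any orthonormal basis. If $T$ has kernel $k$, then $\|T\|_2=\|k\|_{L^2}$. Also $\|ATB\|_2\le\|A\|\|T\|_2\|B\|$. For orthonormal $f_n$, $\sum_n|\langle f_n,Tf_n\rangle|^2\le\sum_n\|Tf_n\|^2\le\|T\|_2^2$.
* *Schur's test.* If $\kappa\ge0$ is symmetric and $\sup_t\int\kappa(t,s)\,ds\le A$, then $\iint\kappa(t,s)g(t)h(s)\,dt\,ds\le A\|g\|_{L^2}\|h\|_{L^2}$ for $g,h\ge0$. Indeed, by Cauchy–Schwarz the left side is at most $(\iint\kappa\, g(t)^2)^{1/2}(\iint\kappa\, h(s)^2)^{1/2}$.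
* *Polar decomposition.* A bounded $K$ can be written $K=J|K|$ with $|K|=(K^*K)^{1/2}$, where $J$ is a partial isometry and $J^*J$ is the projection onto $\overline{\operatorname{ran}|K|}$.
* *Propagator.* For $g\in L^1\cap L^2$ and $\tau\ne0$, $(U(\tau)g)(x)=(4\pi i\tau)^{-1/2}\int e^{i(x-y)^2/4\tau}g(y)\,dy$.

Since $|\sum a_n|Uf_n|^2|\le\sum|a_n||Uf_n|^2$, we may assume $a_n\ge0$. Put $\rho=\sum_{n\le N}a_n|U(t)f_n|^2\ge0$.

**Step 1. Testing $\rho$ against a potential $V$.** We replace the norm by an integral. The claim is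
$$\|\rho\|_{L^2_tL^\infty_x}=\sup_V\iint\rho V\,dx\,dt,\tag{2}$$
where $V\ge0$ runs over bounded, compactly supported functions with $\|V\|_{L^2_tL^1_x}\le1$. This is mixed-norm duality (Benedek–Panzone 1961). For $\rho\ge0$ it can be checked directly. The inequality $\ge$ is Hölder in $x$ and Cauchy–Schwarz in $t$. For $\le$, let $\rho_k=\min(\rho,k)1_{|t|,|x|\le k}$ and $m_k(t)=\|\rho_k(t,\cdot)\|_{L^\infty}$. Then $m_k(t)\uparrow\|\rho(t,\cdot)\|_{L^\infty}$, so $\|m_k\|_{L^2}\uparrow\|\rho\|_{L^2_tL^\infty_x}$. Assume $\|m_k\|_{L^2}>0$ and fix $\delta\in(0,1)$. Let $S$ be the set of $(t,x)$ with $|t|,|x|\le k$, $m_k(t)>0$ and $\rho_k(t,x)\ge(1-\delta)m_k(t)$. If $m_k(t)>0$, the section $S_t$ has positive finite measure. Put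
$$V(t,x)=\frac{m_k(t)}{\|m_k\|_{L^2}}\,\frac{1_S(t,x)}{|S_t|}.$$
Then $\|V\|_{L^2_tL^1_x}=1$ and $\iint\rho V\ge(1-\delta)\|m_k\|_{L^2}$. This $V$ has compact support. Replacing it by $\min(V,M)$ and letting $M\to\infty$ (monotone convergence) makes it bounded. Letting $\delta\to0$ and $k\to\infty$ gives (2).

By homogeneity we may take $\|V\|_{L^2_tL^1_x}=1$ (the case $V=0$ contributes nothing, and scaling $V$ up only increases the integral). Set
$$W=\sqrt V,\qquad w(t)=\|V(t)\|_{L^1_x}=\|W(t)\|_{L^2_x}^2,\qquad\int w^2\,dt=1.\tag{3}$$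
The function $w$ is bounded with compact support.

**Step 2. Moving to space-time.** We want to see $\iint\rho V$ through an operator with an explicit kernel in $(t,s)$. Define $K:L^2(\mathbb R)\to L^2(\mathbb R^2)$ by $(Kf)(t,x)=W(t,x)(U(t)f)(x)$. It is bounded, since $\|Kf\|^2=\iint V|Uf|^2\le\|V\|_{L^\infty}T\|f\|^2$ if $V$ is supported in a time set of length $T$. Then $\iint\rho V=\sum_n a_n\|Kf_n\|^2=\sum_n a_n\langle f_n,K^*Kf_n\rangle$.

The operator $K^*K=\int U(t)^*V(t)U(t)\,dt$ has already integrated time out, so in it we cannot separate nearby times from distant ones. In $B=KK^*$, which acts on functions of $(t,x)$, we can. The polar decomposition passes from one to the other: $B=J|K|^2J^*$, so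
$$J^*BJ=J^*J\,|K|^2\,J^*J=|K|^2=K^*K .$$
Hence
$$\iint\rho V=\sum_{n\le N} a_n\langle f_n,J^*BJf_n\rangle\le\|a\|_{\ell^2}\Big(\sum_{n\le N}|\langle f_n,J^*BJf_n\rangle|^2\Big)^{1/2}.$$
Suppose $B=B_1+B_2$ with $B_1$ bounded and $B_2$ Hilbert–Schmidt. The triangle inequality in $\ell^2$, the bound $|\langle f_n,J^*B_1Jf_n\rangle|\le\|B_1\|$ for each of the $N$ terms, and $\|J^*B_2J\|_2\le\|B_2\|_2$ give
$$\iint\rho V\le\|a\|_{\ell^2}\big(\sqrt N\,\|B_1\|+\|B_2\|_{2}\big).\tag{4}$$

**Step 3. The kernel of $B$.** We need its size. Since $K^*G=\int U(t)^*W(t)G(t)\,dt$,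
$$\langle G,BF\rangle=\langle K^*G,K^*F\rangle=\iint\langle W(t)G(t),U(t-s)W(s)F(s)\rangle\,ds\,dt .$$
For a.e. $s$, $W(s)F(s)\in L^1\cap L^2$, because $W$ is bounded with compact support. The propagator formula shows that $B$ has kernel
$$k(t,x;s,y)=W(t,x)\,\frac{e^{i(x-y)^2/4(t-s)}}{(4\pi i(t-s))^{1/2}}\,W(s,y),\qquad |k|=\frac{W(t,x)W(s,y)}{(4\pi|t-s|)^{1/2}}.\tag{5}$$
By Cauchy–Schwarz, $\int W(t,x)|G(t,x)|\,dx\le w(t)^{1/2}\|G(t)\|_{L^2}$. Therefore, for any symmetric set $\Omega\subset\mathbb R^2$ of pairs $(t,s)$, the part of the kernel over $\Omega$ satisfies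
$$\iint_{\Omega}\!\iint|G|\,|k|\,|F|\,dx\,dy\,dt\,ds\le\frac1{\sqrt{4\pi}}\iint\kappa_\Omega(t,s)\|G(t)\|\|F(s)\|\,dt\,ds,\quad \kappa_\Omega=\frac{w(t)^{1/2}w(s)^{1/2}}{|t-s|^{1/2}}1_\Omega .\tag{6}$$
With $\Omega=\mathbb R^2$, the function $w$ is bounded with compact support and $|r|^{-1/2}$ is locally integrable, so Schur's test shows that the form converges absolutely. Hence we may cut the kernel along any set of pairs $(t,s)$, and the forms of the two pieces add up to that of $B$. On the other hand, integrating $|k|^2$ in $x,y$,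
$$\|\text{part of }B\text{ over }\Omega^c\|_2^2=\frac1{4\pi}\iint_{\Omega^c}\frac{w(t)w(s)}{|t-s|}\,dt\,ds.\tag{7}$$

## A logarithmic divergence, and why one time cutoff is not enough

**No cutoff.** The first thing to try in (4) is $B_1=0$. If $\|B\|_2$ were bounded, we would have the $\ell^2$ estimate. But for $w=1_{[0,1]}$ the integral in (7) is $\frac1{4\pi}\int_0^1\!\int_0^1\frac{dt\,ds}{|t-s|}=\infty$. It diverges logarithmically on the diagonal. The opposite choice $B_2=0$ gives, for this $w$, $\|B\|\le(4\pi)^{-1/2}\sup_t\int_0^1|t-s|^{-1/2}ds=\sqrt{2/\pi}$. Then (4) loses the full factor $\sqrt N$, as the triangle inequality does.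

**A fixed cutoff, for flat $w$.** Still with $w=1_{[0,1]}$, put the pairs with $|t-s|\le\frac1N$ in $B_1$ and the others in $B_2$. Schur's test and (6) give $\|B_1\|\le(4\pi)^{-1/2}\int_{|r|\le1/N}|r|^{-1/2}dr=\frac2{\sqrt\pi}N^{-1/2}$. From (7), $\|B_2\|_2^2\le\frac1{4\pi}\cdot2\log N$. So
$$\iint\rho V\le\Big(\frac2{\sqrt\pi}+\sqrt{\frac{\log N}{2\pi}}\Big)\|a\|_{\ell^2},$$
exactly the shape we want. This choice of cutoff balances the two terms.

**A fixed cutoff breaks for two heights.** Let $w=H_1$ on an interval $I_1$ of length $\ell=\frac1{2H_1^2}$, $w=H_2>H_1$ on a disjoint interval $I_2$ of length $\frac1{2H_2^2}$, and $w=0$ elsewhere, so $\int w^2=1$. Cut at $|t-s|\le\delta$ for any $\delta>0$, possibly depending on $w$. Let $A_\delta=\sup_t\int_{|t-s|\le\delta}w(t)^{1/2}w(s)^{1/2}|t-s|^{-1/2}ds$ be the Schur bound. Taking $t$ near an end of $I_2$,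
$$A_\delta\ge 2H_2\min(\delta,|I_2|)^{1/2}.$$
Suppose we want $\sqrt N A_\delta\le M\sqrt{\log(1+N)}$ for a fixed $M$, and let $N$ be so large that $M\sqrt{\log(1+N)}<\sqrt{2N}$. If $\delta\ge|I_2|$, then $\sqrt NA_\delta\ge\sqrt{2N}$, which is excluded. So $\delta<|I_2|$, and then $\delta\le\frac{M^2\log(1+N)}{4NH_2^2}$. But by (7), for $\delta<\ell$,
$$\|B_2\|_2^2\ge\frac{H_1^2}{4\pi}\iint_{\substack{t,s\in I_1\\|t-s|>\delta}}\frac{dt\,ds}{|t-s|}=\frac{H_1^2}{4\pi}\cdot2\int_\delta^\ell\frac{\ell-r}r\,dr\ge\frac1{4\pi}\Big(\log\frac\ell\delta-1\Big),$$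
and $\frac\ell\delta\ge\frac{2NH_2^2}{M^2\log(1+N)H_1^2}$. With $N$ fixed and $H_2/H_1\to\infty$ this is unbounded. The cutoff forced by the tall part of $w$ is too short for the low part.

**The remedy.** By (3) and Chebyshev, $|\{w\ge H\}|\le H^{-2}$: the time scale that belongs to height $H$ is $H^{-2}$. So the cutoff should be $N^{-1}w^{-2}$, and it should vary with the height of $w$. For a pair $(t,s)$ with two different heights we use the shorter of the two scales, the one with $\max(w(t),w(s))$.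

## Proof of Theorem 3: a cutoff that depends on the height of $w$

Let
$$\Omega=\big\{(t,s):\ |t-s|\max(w(t),w(s))^2\le 1/N\big\},$$
let $B_1$ have kernel $k1_\Omega$ and let $B_2$ have kernel $k1_{\Omega^c}$.

**Step 4. The operator norm of $B_1$.** We show $\|B_1\|\le\frac4{\sqrt\pi}N^{-1/2}$ by applying Schur's test to $\kappa=\kappa_\Omega$ in (6). The set $\Omega$ is symmetric, so $\kappa$ is too. If $w(t)=0$, then $\kappa(t,\cdot)=0$. Let $w(t)>0$. On $\Omega$ we know two things. The height at $t$ limits the range: $|t-s|\le N^{-1}w(t)^{-2}$. The height at $s$ is limited by the distance: $w(s)^2\le(N|t-s|)^{-1}$, so $w(s)^{1/2}\le(N|t-s|)^{-1/4}$. Therefore, since $\int_{|r|\le R}|r|^{-3/4}dr=8R^{1/4}$,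
$$\int\kappa(t,s)\,ds\le w(t)^{1/2}N^{-1/4}\int_{|r|\le N^{-1}w(t)^{-2}}|r|^{-3/4}dr=w(t)^{1/2}N^{-1/4}\cdot8N^{-1/4}w(t)^{-1/2}=8N^{-1/2}.$$
Thus $\|B_1\|\le(4\pi)^{-1/2}\,8N^{-1/2}=\frac4{\sqrt\pi}N^{-1/2}$. All dependence on $w(t)$ has cancelled, which is what the fixed cutoff could not achieve.

**Step 5. The Hilbert–Schmidt norm of $B_2$.** We show $\|B_2\|_2^2\le\frac{2\log N+\sqrt2}{2\pi}$. The integrand in (7) and the set $\Omega^c$ are symmetric, so the integral is at most twice its part with $w(s)\le w(t)$, where the maximum is $w(t)$: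
$$\|B_2\|_{2}^2\le\frac1{2\pi}\int w(t)\Big(\int_{\substack{w(s)\le w(t)\\|t-s|>N^{-1}w(t)^{-2}}}\frac{w(s)}{|t-s|}\,ds\Big)dt .$$
Fix $t$ with $w(t)>0$ and split the inner integral at the natural scale $w(t)^{-2}$.

* For $N^{-1}w(t)^{-2}<|t-s|\le w(t)^{-2}$ use $w(s)\le w(t)$. This part is at most $w(t)\int_{N^{-1}w(t)^{-2}<|r|\le w(t)^{-2}}\frac{dr}{|r|}=2w(t)\log N$.
* For $|t-s|>w(t)^{-2}$ use Cauchy–Schwarz. This part is at most $\|w\|_{L^2}\big(\int_{|r|>w(t)^{-2}}r^{-2}dr\big)^{1/2}=\sqrt2\,w(t)$.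

So the inner integral is at most $(2\log N+\sqrt2)\,w(t)$, and $\int w^2=1$ gives the claim.

**Step 6. Conclusion.** By the absolute convergence in Step 3, $\langle G,BF\rangle=\langle G,B_1F\rangle+\langle G,B_2F\rangle$, so $B=B_1+B_2$. Inserting Steps 4 and 5 into (4),
$$\iint\rho V\le\Big[\frac4{\sqrt\pi}+\Big(\frac{2\log N+\sqrt2}{2\pi}\Big)^{1/2}\Big]\|a\|_{\ell^2}$$
for every admissible $V$, and (2) gives the first inequality of Theorem 3. The second holds because $\log(1+N)\ge\log2$. $\blacksquare$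

## Proof of Theorem 1: doubly exponential blocks

The loss in Theorem 3 is $\sqrt{\log(1+N)}$, and we have to add up infinitely many functions. The natural first choice is dyadic blocks $2^k\le n<2^{k+1}$. With $\sigma=\frac1\alpha-\frac12$, block $k$ would contribute $C\sqrt{k+1}\,2^{-\sigma k}\|a\|_{\ell^\alpha}$ (by the computation in Step 2 below). The sum is finite. But the terms with $\frac1{2\sigma}\le k\le\frac1\sigma$ already add up to at least $c\sigma^{-3/2}$ for small $\sigma$, which is more than the claimed $\sigma^{-1/2}$. The loss $\sqrt{\log N}$ changes only by a factor $\sqrt2$ when $N$ is squared, so one should use blocks whose end point is the square of their starting point. These are the $\Lambda_j$.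

**Step 1. The block bound.** We prove the second statement of Theorem 1. Replace $a_n$ by $|a_n|$, discard zero terms, and reorder so that $a=a^*$. This is possible because $a\in c_0$. For $j\ge0$ we have $\#\Lambda_j\le2^{2^{j+1}}-1$, so $\log(1+\#\Lambda_j)\le2^{j+1}$; for $j=-1$, $\log(1+1)\le1$. Apply Theorem 3 to $\rho_j=\sum_{n\in\Lambda_j}a_n|Uf_n|^2\ge0$ (with fewer terms if the list $a$ ends). By Minkowski's inequality and monotone convergence,
$$\Big\|\sum_na_n|Uf_n|^2\Big\|_{L^2_tL^\infty_x}\le\sum_{j\ge-1}\|\rho_j\|_{L^2_tL^\infty_x}\le C\sum_{j\ge-1}2^{j/2}\|a\|_{\ell^2(\Lambda_j)}.\tag{8}$$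
When the right side is finite, the original signed series therefore converges absolutely almost everywhere; when it is infinite there is nothing to prove.

**Step 2. The size of a block in $\ell^\alpha$.** Let $a\in\ell^\alpha$ with $1\le\alpha<2$ and $\sigma=\frac1\alpha-\frac12=\frac{2-\alpha}{2\alpha}\in(0,\frac12]$. Since $a$ is decreasing, $na_n^\alpha\le\|a\|_{\ell^\alpha}^\alpha$, that is, $a_n\le n^{-1/\alpha}\|a\|_{\ell^\alpha}$. For $j\ge0$ all $n\in\Lambda_j$ satisfy $n\ge2^{2^j}$, so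
$$\sum_{n\in\Lambda_j}a_n^2\le\big(\max_{\Lambda_j}a\big)^{2-\alpha}\sum_n a_n^\alpha\le2^{-2^j(2-\alpha)/\alpha}\|a\|_{\ell^\alpha}^2,\qquad\text{so}\qquad\|a\|_{\ell^2(\Lambda_j)}\le2^{-\sigma2^j}\|a\|_{\ell^\alpha}.$$
The $j=-1$ term in (8) is at most $C\|a\|_{\ell^\alpha}\le C\sigma^{-1/2}\|a\|_{\ell^\alpha}$.

**Step 3. Summing with the right power of $\sigma$.** It remains to show $\sum_{j\ge0}2^{j/2}2^{-\sigma2^j}\le C\sigma^{-1/2}$.

* The terms with $2^j\le1/\sigma$ are bounded by $2^{j/2}$. They form a geometric sum whose largest term is at most $\sigma^{-1/2}$, so the sum is at most $C\sigma^{-1/2}$.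
* For the others put $x_j=\sigma2^j>1$. They sum to $\sigma^{-1/2}\sum_{x_j>1}x_j^{1/2}2^{-x_j}$. Since $x_{j+1}=2x_j$, the $i$-th of these numbers ($i\ge0$) is at least $2^i$. The function $x^{1/2}2^{-x}$ is decreasing for $x\ge1$, so the sum is at most $\sum_{i\ge0}2^{i/2}2^{-2^i}\le C$.

As $1/\sigma=\frac{2\alpha}{2-\alpha}\le\frac4{2-\alpha}$, Theorem 1 follows. $\blacksquare$

The upper bound in Theorem 2 is Theorem 3 with $a_n=1$. In particular $D_N<\infty$. The rest of the lecture proves the lower bound.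

## Coherent states: densities as lengths of line segments in phase space

To bound $D_N$ from below we need orthonormal functions whose densities pile up at some point, at many times $t$. It is easier to build operators than orthonormal systems, and coherent states turn sets in phase space into operators. For $(q,p)\in\mathbb R^2$ let
$$\varphi_{q,p}(x)=\pi^{-1/4}e^{-(x-q)^2/2}e^{ipx},$$
a unit vector concentrated near position $q$ and frequency $p$.

**Resolution of the identity.** For $f\in L^2(\mathbb R)$, $\langle\varphi_{q,p},f\rangle$ is $\sqrt{2\pi}$ times the unitary Fourier transform at $p$ of $\pi^{-1/4}e^{-(x-q)^2/2}f(x)$. By Plancherel in $p$ and then integration in $q$,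
$$\frac1{2\pi}\int_{\mathbb R^2}|\langle\varphi_{q,p},f\rangle|^2\,dq\,dp=\int\!\!\int\pi^{-1/2}e^{-(x-q)^2}|f(x)|^2\,dx\,dq=\|f\|^2.\tag{9}$$

**Evolution.** The Fourier transform of $\varphi_{q,p}$ is $\pi^{-1/4}e^{-(\xi-p)^2/2}e^{-iq(\xi-p)}$. Multiplying by $e^{-it\xi^2}$, substituting $\xi=p+\eta$ and inverting,
$$U(t)\varphi_{q,p}(x)=e^{i(xp-tp^2)}\frac{\pi^{-1/4}}{\sqrt{2\pi}}\int e^{i(x-q-2tp)\eta}e^{-(1+2it)\eta^2/2}d\eta=e^{i(xp-tp^2)}\frac{\pi^{-1/4}}{(1+2it)^{1/2}}\,e^{-\frac{(x-q-2tp)^2}{2(1+2it)}} .$$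
Since $\operatorname{Re}\frac1{1+2it}=\frac1{1+4t^2}$,
$$|U(t)\varphi_{q,p}(x)|^2=\frac{e^{-(x-q-2tp)^2/(1+4t^2)}}{\sqrt{\pi(1+4t^2)}}.\tag{10}$$

**The operator of a set.** For a bounded measurable $A\subset\mathbb R^2$ let
$$\gamma_A=\frac1{2\pi}\int_A|\varphi_{q,p}\rangle\langle\varphi_{q,p}|\,dq\,dp .$$
This is a Bochner integral in trace class. Indeed, $\||\varphi\rangle\langle\varphi|-|\psi\rangle\langle\psi|\|_{\mathfrak S^1}\le2\|\varphi-\psi\|$ for unit vectors, so the integrand is continuous in trace norm, and it has trace norm $1$. By (9), $0\le\gamma_A\le1$; and $\operatorname{Tr}\gamma_A=\frac{|A|}{2\pi}$. Write $\gamma_A=\sum_i\lambda_i|g_i\rangle\langle g_i|$ with $1\ge\lambda_1\ge\lambda_2\ge\dots\ge0$ and $(g_i)$ orthonormal (if the rank is finite, add zero eigenvalues), and set $\rho_A=\sum_i\lambda_i|U(t)g_i|^2$. For bounded compactly supported $\chi\ge0$,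
$$\int\chi\rho_A(t)\,dx=\operatorname{Tr}\big(\gamma_AU(t)^*\chi U(t)\big)=\frac1{2\pi}\int_A\int\chi|U(t)\varphi_{q,p}|^2\,dx\,dq\,dp,$$
because a bounded functional passes under the Bochner integral. By Tonelli and (10), for each $t$ and a.e. $x$,
$$\rho_A(t,x)=\frac1{2\pi}\int_A\frac{e^{-(x-q-2tp)^2/(1+4t^2)}}{\sqrt{\pi(1+4t^2)}}\,dq\,dp.\tag{11}$$
For bounded $t$, (11) is comparable to the area of the part of $A$ within distance about $1$ of the line $q+2tp=x$. The slope of the line is the time.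

**Rectangles do not produce the logarithm.** The first set to try is $A=[0,a]\times[0,b]$. In (11) extend the $q$-integral to $\mathbb R$: the Gaussian integrates to $1$, so $\rho_A\le\frac b{2\pi}$. Or extend the $p$-integral to $\mathbb R$: it gives $\frac1{2|t|}$, so $\rho_A\le\frac a{4\pi|t|}$. Hence $\rho_A\le\frac1{2\pi}\min(b,\frac a{2|t|})$. Splitting at $|t|=\frac a{2b}$,
$$\|\rho_A\|_{L^2_tL^\infty_x}^2\le\frac{2}{4\pi^2}\Big(b^2\cdot\frac a{2b}+\frac{a^2}4\cdot\frac{2b}a\Big)=\frac{ab}{2\pi^2}=\frac{\operatorname{Tr}\gamma_A}{\pi}.$$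
So a rectangle gives at most $(\operatorname{Tr}\gamma_A/\pi)^{1/2}$. It contains long segments for too small a range of slopes relative to its area. To do better we need a set that contains a long strip for *every* slope $2t\in[0,1)$, overlapping so heavily that the area is small. This is a Kakeya-type set.

## A union of $2^n$ strips with area at most $4/n$

**Step 1. The set $E$.** The purpose is to have, for each slope $\theta\in[0,1)$, a strip of width about $2^{-n}$, with total area only $O(1/n)$. Let $n\ge1$. For $\theta\in[0,1)$ with binary digits $\varepsilon_j$ (the expansion that is not eventually $1$) put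
$$\theta_n=\sum_{j\le n}\varepsilon_j2^{-j},\qquad b(\theta)=\sum_{j\le n}\frac jn\,\varepsilon_j2^{-j},$$
which are step functions of $\theta$, with $0\le\theta-\theta_n\le2^{-n}$. Let
$$E=\big\{(X,\Xi):\ \Xi\in[0,1],\ |X-(b(\theta)-\theta_n\Xi)|\le2^{-n}\text{ for some }\theta\in[0,1)\big\}.$$
This is a bounded union of $2^n$ closed strips, each of area $2\cdot2^{-n}$. Without overlap the area would be $2$. The offset $b$ is chosen so that the central lines are
$$X=b(\theta)-\theta_n\Xi=\sum_{j\le n}\Big(\frac jn-\Xi\Big)\varepsilon_j2^{-j}:\tag{12}$$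
at height $\Xi=\frac jn$ the digit $\varepsilon_j$ drops out, and lines that differ only in this digit meet there. For $n=2$ the four lines are $X=0$, $X=\frac14-\frac\Xi4$, $X=\frac14-\frac\Xi2$, $X=\frac12-\frac{3\Xi}4$. At $\Xi=\frac12$ they pass through only two points, $0$ and $\frac18$; at $\Xi=1$ again only through two, $0$ and $-\frac14$.

*Claim:* $|E|\le\frac4n$. Let $\Xi\in[\frac{k-1}n,\frac kn)$ with $1\le k\le n$. For $j\ge k$ we have $0<\frac jn-\Xi\le\frac{j-k+1}n$. Fix $\varepsilon_1,\dots,\varepsilon_{k-1}$; there are $2^{k-1}$ choices. As the other digits vary, the values (12) lie in an interval of length at most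
$$\frac1n\sum_{j\ge k}(j-k+1)2^{-j}=\frac{2^{-k}}n\sum_{i\ge0}(i+1)2^{-i}=\frac{4\cdot2^{-k}}n .$$
Adding $2^{-n}$ on both sides, the section of $E$ at height $\Xi$ has measure at most
$$2^{k-1}\Big(\frac{4\cdot2^{-k}}n+2\cdot2^{-n}\Big)=\frac2n+2^{k-n}.$$
Integrating over $\Xi$, $|E|\le\frac1n\sum_{k=1}^n\big(\frac2n+2^{k-n}\big)\le\frac1n(2+2)=\frac4n$.

**Step 2. The operator.** We scale $E$ so that its strips have the width of a coherent state. Let $L=2^n$ and $\gamma=\gamma_{LE}$, with eigenvalues $\lambda_i$, eigenfunctions $g_i$, and density $\rho_\gamma$ given by (11) with $A=LE$. Then $0\le\gamma\le1$ and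
$$\tau:=\operatorname{Tr}\gamma=\frac{L^2|E|}{2\pi}\le\frac{2L^2}{\pi n}.\tag{13}$$

**Step 3. The density is large at some point at each time.** We show $\|\rho_\gamma\|_{L^2_tL^\infty_x}\ge c2^n$. Let $t\in[0,\frac12)$, $\theta=2t$, and $|x-Lb(\theta)|\le\frac12$. The set $LE$ contains all $(q,p)$ with $p\in[0,L]$ and $|q-Lb(\theta)+\theta_np|\le L2^{-n}=1$, a set of area $2L$. For such $(q,p)$,
$$|x-q-\theta p|\le|x-Lb(\theta)|+|q-Lb(\theta)+\theta_np|+(\theta-\theta_n)p\le\tfrac12+1+2^{-n}L=\tfrac52.$$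
As $1\le1+4t^2\le2$, the integrand in (11) is there at least $(2\pi)^{-1/2}e^{-25/4}$. Hence $\rho_\gamma(t,x)\ge\frac{2L}{2\pi}(2\pi)^{-1/2}e^{-25/4}=cL$ for a.e. such $x$. So $\|\rho_\gamma(t)\|_{L^\infty}\ge cL$ for every $t\in[0,\frac12)$, and $\|\rho_\gamma\|_{L^2_tL^\infty_x}\ge cL=c2^n$.

Compare: $\sqrt\tau\le C2^n/\sqrt n$, while the norm is at least $c2^n$. The gain $\sqrt n$ is comparable to $\sqrt{\log L}$.

## From the operator $\gamma$ to orthonormal families

**Step 4. Comparing $\rho_\gamma$ with $D_N$.** The operator $\gamma$ has eigenvalues in $[0,1]$, while $D_N$ concerns eigenvalues equal to $1$. We write $\gamma$ as a combination of projections. First, $D_m$ is nondecreasing in $m$, since adding a function adds a nonnegative density. Splitting a family of size $m$ into $\lceil m/N\rceil$ groups of size at most $N$ gives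
$$D_m\le\lceil m/N\rceil D_N\le\Big(1+\frac mN\Big)D_N .$$
Since $\lambda_i\to0$, $\lambda_i=\sum_{m\ge i}(\lambda_m-\lambda_{m+1})$ with nonnegative terms. Exchanging sums (Abel summation),
$$\rho_\gamma=\sum_m(\lambda_m-\lambda_{m+1})\sum_{i\le m}|U(t)g_i|^2,\qquad\sum_m(\lambda_m-\lambda_{m+1})=\lambda_1\le1,\qquad\sum_mm(\lambda_m-\lambda_{m+1})=\sum_i\lambda_i=\tau .$$
Let $N\ge\tau$ be an integer. By Step 3 and Minkowski's inequality,
$$c2^n\le\|\rho_\gamma\|_{L^2_tL^\infty_x}\le\sum_m(\lambda_m-\lambda_{m+1})\Big(1+\frac mN\Big)D_N=\Big(\lambda_1+\frac\tau N\Big)D_N\le2D_N .\tag{14}$$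

**Step 5. The lower bound for special $N$.** Take $N=M_n:=\lceil4^n/n\rceil$. By (13), $\tau\le\frac2\pi\cdot\frac{4^n}n\le M_n$, so (14) applies. Since $4^n/n\ge1$, $M_n\le2\cdot4^n/n$. So $\sqrt{M_nn}\le\sqrt2\cdot2^n$, and $\log(1+M_n)\le Cn$. Hence
$$D_{M_n}\ge c2^n\ge c\sqrt{M_nn}\ge c\sqrt{M_n\log(1+M_n)} .$$

**Step 6. All $N$.** Here we fill the gaps between the $M_n$. The ratio of $4^{n+1}/(n+1)$ to $4^n/n$ is $\frac{4n}{n+1}\ge2$, so $M_n$ is nondecreasing and tends to infinity. For $N\ge4=M_1$ let $n$ be the largest index with $M_n\le N$. Then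
$$N<M_{n+1}\le\frac{4^{n+1}}{n+1}+1\le4\cdot\frac{4^n}n+1\le5M_n,$$
and also $\log(1+N)\le\log(1+5M_n)\le C\log(1+M_n)$. By monotonicity, $D_N\ge D_{M_n}\ge c\sqrt{M_n\log(1+M_n)}\ge c\sqrt{N\log(1+N)}$. For $N<4$ use $D_N\ge D_1>0$. This proves the two-sided bound on $D_N$.

**Step 7. The consequences.** Suppose the $\ell^\alpha$ estimate holds with constant $C(\alpha)$. Taking $a_n=1$ for $n\le N$ and $a_n=0$ otherwise gives $D_N\le C(\alpha)N^{1/\alpha}$, so
$$C(\alpha)\ge c\,\sqrt{\log(1+N)}\,N^{1/2-1/\alpha}\qquad\text{for all }N\ge1.\tag{15}$$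

* Let $\alpha\ge2$ (including $\alpha=\infty$, with $\frac1\alpha=0$). The right side of (15) is unbounded in $N$, so the estimate fails. Together with Theorem 1, the estimate holds if and only if $\alpha<2$.
* Let $1\le\alpha<2$, $\sigma=\frac1\alpha-\frac12$ and $N=\lceil e^{1/\sigma}\rceil\le2e^{1/\sigma}$. Then $N^{-\sigma}\ge2^{-\sigma}e^{-1}\ge2^{-1/2}e^{-1}$ and $\log(1+N)\ge\frac1\sigma$. So (15) gives $C(\alpha)\ge c\sigma^{-1/2}=c\big(\frac{2\alpha}{2-\alpha}\big)^{1/2}\ge c(2-\alpha)^{-1/2}$, which matches the upper bound of Theorem 1.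
* The indicator of $\{1,\dots,N\}$ has $\ell^{2,1}$ norm at most $2\sqrt N$. An $\ell^{2,1}$ estimate would therefore give $D_N\le C\sqrt N$ with $C$ independent of $N$, which is false. $\blacksquare$
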